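\title{H\"older continuity of solutions of $H$-systems and of $n$-harmonic maps in $W^{n/2,2}$ for odd $n$}

\begin{abstract}
Let $n\ge3$ be odd. We prove that weak solutions of the $H$-system $-\operatorname{div}(|\nabla u|^{n-2}\nabla u)=H(u)\,Ju$ with bounded Lipschitz $H$, and weakly $n$-harmonic maps into compact Riemannian manifolds, are locally H\"older continuous if they belong to the fractional Sobolev space $W^{n/2,2}$. For even $n$ this was proved by Mi\'skiewicz, Petraszczuk and Strzelecki. Both problems are special cases of one system with an antisymmetric potential and a Jacobian term. We extend the solution to a half-space by mollification, build a gauge by parallel transport in the extra variable, and move the Jacobian term across scales by Stokes' theorem. Each device gains the one power of a small Morrey norm that a decay estimate needs. We also show that the solutions are $C^{1,\mu}$ and that antisymmetry cannot be dropped.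
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $\mathbb{B}\subset\mathbb{R}^n$ be the open unit ball, $n\ge2$. We consider two systems for the $n$-Laplace operator.

\emph{The $H$-system.} For $X_1,\dots,X_n\in\mathbb{R}^{n+1}$ the cross product $X_1\times\cdots\times X_n$ is the vector with $(X_1\times\cdots\times X_n)\cdot v=\det(X_1,\dots,X_n,v)$ for all $v\in\mathbb{R}^{n+1}$. For $u:\mathbb{B}\to\mathbb{R}^{n+1}$ put $Ju=\partial_1u\times\cdots\times\partial_nu$; this vector is normal to the image of $u$, and its length is the volume element of $u$. Given $H:\mathbb{R}^{n+1}\to\mathbb{R}$, the $H$-system is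
\begin{equation}\label{eq:H}
-\operatorname{div}(|\nabla u|^{n-2}\nabla u)=H(u)\,Ju .
\end{equation}

\emph{The $n$-harmonic map system.} Let $\mathcal{N}\subseteq\mathbb{R}^d$ be a compact smooth Riemannian manifold without boundary, isometrically embedded, with second fundamental form $\mathrm{II}_y$ at $y\in\mathcal{N}$. A map $u:\mathbb{B}\to\mathbb{R}^d$ with $u(x)\in\mathcal{N}$ for a.e.\ $x$ is weakly $n$-harmonic if it is a weak solution of
\begin{equation}\label{eq:harm}
-\operatorname{div}(|\nabla u|^{n-2}\nabla u)=|\nabla u|^{n-2}\sum_{i=1}^n\mathrm{II}_u(\partial_iu,\partial_iu).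
\end{equation}
For the unit sphere, with the sign convention $\mathrm{II}_y(X,Y)=(X\cdot Y)\,y$, the right side is $|\nabla u|^nu$. The proof below does not depend on the sign convention.

In both cases a weak solution of $-\operatorname{div}(|\nabla u|^{n-2}\nabla u)=f$ is a map $u\in W^{1,n}$ with $\int|\nabla u|^{n-2}\nabla u\cdot\nabla\phi=\int f\cdot\phi$ for all smooth vector-valued $\phi$ with compact support in $\mathbb{B}$. Both systems are critical. The right side is bounded by $C|\nabla u|^n$, which for $u\in W^{1,n}$ lies in $L^1$ and no better. The energy $\int|\nabla u|^n$ and both systems are invariant under dilations $u\mapsto u(\lambda\,\cdot)$, so passing to a small ball makes the energy small but does not turn the right side into a lower-order term.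

We assume that $u$ lies in the Sobolev space $W^{n/2,2}$. For odd $n$ put $\ell=(n-1)/2$; then $W^{n/2,2}(\mathbb{B})$ consists of the $u\in W^{\ell,2}(\mathbb{B})$ with
\begin{equation}\label{eq:gagliardo}
\int_{\mathbb{B}}\int_{\mathbb{B}}\frac{|D^\ell u(x)-D^\ell u(y)|^2}{|x-y|^{n+1}}\,dy\,dx<\infty .
\end{equation}
This is the space $H^{n/2}=B^{n/2}_{2,2}$; for exponent $2$ the Bessel-potential definition and this one agree. By the Sobolev embedding $W^{n/2,2}(\mathbb{B})\subset W^{1,n}(\mathbb{B})$. The order $n/2$ is the borderline one. For $s>n/2$ every function in $W^{s,2}$ is H\"older continuous and there is nothing to prove. For $s=n/2$ the top-order seminorm is invariant under dilations, like the energy, and the space contains unbounded functions. Proposition~\ref{prop:example} below shows more: an unbounded function in $W^{n/2,2}$ can solve an equation whose right side is a multiple of $|\nabla u|^n$. So continuity must come from the additional regularity and the algebraic form of the right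 side together.

For even $n$, Mi\'skiewicz, Petraszczuk and Strzelecki \cite{MPS} proved that solutions $u\in W^{n/2,2}$ of \eqref{eq:H}, with $H$ bounded and Lipschitz, and of \eqref{eq:harm} are locally H\"older continuous. The question treated here comes from that work: do these two results hold for odd $n>2$? Neither the systems nor the scaling depend on the parity of $n$; parity only decides whether the $n/2$ derivatives are classical ones. One expects a positive answer, by a proof that uses the hypothesis in a form that does not count derivatives.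

\begin{theorem}\label{thm:main}
Let $n\ge3$ be odd.
\begin{itemize}
\item[(a)] Let $H:\mathbb{R}^{n+1}\to\mathbb{R}$ be bounded and Lipschitz, and let $u\in W^{n/2,2}(\mathbb{B},\mathbb{R}^{n+1})$ be a weak solution of \eqref{eq:H}. Then $u$ is locally H\"older continuous.
\item[(b)] Let $\mathcal{N}\subseteq\mathbb{R}^d$ be a compact smooth Riemannian manifold without boundary, isometrically embedded, and let $u\in W^{n/2,2}(\mathbb{B},\mathbb{R}^d)$ with $u(x)\in\mathcal{N}$ for a.e.\ $x$ be a weak solution of \eqref{eq:harm}. Then $u$ is locally H\"older continuous.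
\end{itemize}
\end{theorem}

\subsection{A general system}

Throughout, repeated indices $i\in\{1,\dots,n\}$ are summed, $\langle f\rangle_E=|E|^{-1}\int_Ef$ is the mean value, matrices carry the Euclidean norm, $\mathfrak{so}(d)$ is the space of antisymmetric $d\times d$ matrices, and
\[
V_i:=|\nabla u|^{n-2}\partial_iu\in\mathbb{R}^d,\qquad\text{so that}\qquad |V|=|\nabla u|^{n-1},\quad V_i\cdot\partial_iu=|\nabla u|^n .
\]
Let $\Lambda>0$, let $\alpha\in C^1(\mathbb{R}^d;\operatorname{Hom}(\mathbb{R}^d,\mathfrak{so}(d)))$ satisfy $|\alpha|,|D\alpha|\le\Lambda$, and let $\beta:\mathbb{R}^d\to\operatorname{Hom}(\Lambda^n\mathbb{R}^d,\mathbb{R}^d)$ be bounded by $\Lambda$ and $\Lambda$-Lipschitz. Thus $\alpha$ is a matrix-valued $1$-form and $\beta$ a vector-valued $n$-form on the target. We consider the system: for all $\phi\in C_c^\infty(\mathbb{B},\mathbb{R}^d)$,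
\begin{equation}\label{eq:S}\tag{S}
\int V_i\cdot\partial_i\phi=\int(\Omega_iV_i)\cdot\phi+\int\beta_u(\partial_1u\wedge\dots\wedge\partial_nu)\cdot\phi,\qquad\Omega_i:=\alpha_u(\partial_iu).
\end{equation}
The additional regularity enters only through the following hypothesis: there are an integer $\ell\ge0$ and a measurable $G\ge0$, $G\in L^2_{\mathrm{loc}}(\mathbb{B})$, such that for a.e.\ $x\in\mathbb{B}$ and all $0<t\le(1-|x|)/2$,
\begin{equation}\label{eq:G}\tag{G}
\inf_{\deg\pi\le\ell}\ \langle|u-\pi|\rangle_{B_t(x)}\le G(x)\,t^{n/2},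
\end{equation}
where $\pi$ ranges over $\mathbb{R}^d$-valued polynomials. In words, near almost every point $u$ is approximated by polynomials to order $n/2$ in the mean, with a square integrable constant.

\begin{theorem}\label{thm:A}
Let $n\ge3$ and let $u\in W^{1,n}(\mathbb{B},\mathbb{R}^d)$ satisfy \eqref{eq:S} and \eqref{eq:G}. Then $u$ is locally H\"older continuous.
\end{theorem}

Two supplements, not needed for Theorem~\ref{thm:main}, complete the picture.

\begin{theorem}\label{thm:B}
Under the assumptions of Theorem~\ref{thm:A}, in particular under those of Theorem~\ref{thm:main}(a) or (b), $u\in C^{1,\mu}_{\mathrm{loc}}(\mathbb{B})$ for some $\mu>0$.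
\end{theorem}

\begin{proposition}\label{prop:example}
Let $n\ge3$ be odd and $u(x)=\log\log(e^2/|x|)$. Then $u\in W^{n/2,2}(\mathbb{B})$ is unbounded and is a weak solution of $-\operatorname{div}(|\nabla u|^{n-2}\nabla u)=(n-1)|\nabla u|^n$. This is \eqref{eq:S} with $d=1$, $\beta=0$ and the non-antisymmetric $\alpha_y(v)=(n-1)v$.
\end{proposition}

Section~\ref{sec:example} proves Proposition~\ref{prop:example}, and Section~\ref{sec:reduction} derives Theorem~\ref{thm:main} from Theorem~\ref{thm:A}. Section~\ref{sec:idea} explains the method on a model case. Section~\ref{sec:decay} reduces Theorem~\ref{thm:A} to one inequality, which Sections~\ref{sec:extension}--\ref{sec:proofmain} prove. Section~\ref{sec:gradient} proves Theorem~\ref{thm:B}.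

\section{An unbounded solution}\label{sec:example}

\begin{proof}[Proof of Proposition~\ref{prop:example}]
Let $s(x)=\log(e^2/|x|)=2-\log|x|\ge2$, so $u=\log s$.

\emph{Derivatives.} We have $\nabla s=-x/|x|^2$. By induction, for $k\ge1$ each partial derivative of $u$ of order $k$ is, off the origin, a sum of terms $s^{-j}h$ with $1\le j\le k$ and $h$ smooth and homogeneous of degree $-k$. Hence $|D^ku|\le C_k|x|^{-k}s^{-1}$. For $k\le\ell=(n-1)/2$ these are the weak derivatives on $\mathbb{B}$, because integration by parts outside $B_\epsilon(0)$ leaves a boundary term $O(\epsilon^{n-1}\sup_{|x|=\epsilon}|D^{k-1}u|)\to0$, and they lie in $L^2$ because $2k<n$. Also $|\nabla u|^n=|x|^{-n}s^{-n}$. All integrals below reduce to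
\[
\int_{\mathbb{B}}|x|^{-n}s^{-2}\,dx=C\int_0^1\frac{dr}{r(2-\log r)^2}<\infty ;
\]
in particular $u\in W^{1,n}(\mathbb{B})$.

\emph{The equation.} The field $|\nabla s|^{n-2}\nabla s=-x/|x|^n$ is divergence free off $0$, and $V=s^{1-n}|\nabla s|^{n-2}\nabla s$. Hence $\operatorname{div}V=(1-n)s^{-n}|\nabla s|^n=-(n-1)|\nabla u|^n$ off $0$. Testing on $\mathbb{B}\setminus B_\epsilon(0)$ leaves a boundary term bounded by $C\epsilon^{n-1}\cdot\epsilon^{1-n}(2-\log\epsilon)^{1-n}\to0$, so the equation holds weakly on $\mathbb{B}$.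

\emph{The seminorm \eqref{eq:gagliardo}.} Let $g=D^\ell u$. By symmetry it suffices to integrate over $|y|\le|x|$. If $|x-y|<|x|/2$, the segment from $x$ to $y$ lies in $\{|x|/2\le|z|\le|x|\}$, where $s(z)\ge s(x)$, so $|g(x)-g(y)|\le C|x|^{-\ell-1}s(x)^{-1}|x-y|$. Since $2\ell+1=n$, this region contributes at most
\[
C\int_{\mathbb{B}}|x|^{-2\ell-2}s^{-2}\int_{|h|<|x|/2}|h|^{1-n}\,dh\,dx\le C\int_{\mathbb{B}}|x|^{-n}s^{-2}\,dx .
\]
If $|x-y|\ge|x|/2$, the kernel is at most $C|x|^{-n-1}$. Using $|g(x)-g(y)|^2\le2|g(x)|^2+2|g(y)|^2$, $\int_{|y|\le|x|}dy=C|x|^n$ and $\int_{|x|\ge|y|}|x|^{-n-1}dx=C|y|^{-1}$, this region contributes at most $C\int_{\mathbb{B}}|g|^2|x|^{-1}dx\le C\int_{\mathbb{B}}|x|^{-n}s^{-2}dx$.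
\end{proof}

\section{Reduction to the general system}\label{sec:reduction}

\begin{lemma}\label{lem:G}
Let $n\ge3$ be odd and $u\in W^{n/2,2}(\mathbb{B},\mathbb{R}^d)$. Then \eqref{eq:G} holds with $\ell=(n-1)/2$.
\end{lemma}

\begin{proof}
By \eqref{eq:gagliardo} the function $g(x)=\big(\int_{\mathbb{B}}|D^\ell u(x)-D^\ell u(y)|^2|x-y|^{-n-1}dy\big)^{1/2}$ is in $L^2(\mathbb{B})$. Fix $B=B_t(x)\subset\mathbb{B}$. Let $\pi$ be the polynomial of degree at most $\ell$ such that all derivatives of $u-\pi$ of order $0,\dots,\ell$ have mean zero on $B$; its coefficients are found successively from the top degree down, and $D^\ell\pi=\langle D^\ell u\rangle_B$. Applying Poincar\'e's inequality $\langle|v-\langle v\rangle_B|\rangle_B\le Ct\langle|\nabla v|\rangle_B$ a total of $\ell$ times, then the triangle and Cauchy--Schwarz inequalities,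
\[
\langle|u-\pi|\rangle_B\le Ct^\ell\langle|D^\ell u-\langle D^\ell u\rangle_B|\rangle_B\le2Ct^\ell\langle|D^\ell u-D^\ell u(x)|^2\rangle_B^{1/2}\le C't^\ell\big(t^{-n}t^{n+1}g(x)^2\big)^{1/2}.
\]
The last step uses $|x-y|\le t$ on $B$. Since $\ell+\frac12=\frac n2$, we may take $G=C'g$.
\end{proof}

\begin{remark}
Hypothesis \eqref{eq:G} does not see the parity of $n$. For even $n$ and $u\in W^{n/2,2}$ take $\ell=\frac n2-1$; one more application of Poincar\'e's inequality gives $\langle|u-\pi|\rangle_B\le Ct^{n/2}\langle|D^{n/2}u|\rangle_B$, so \eqref{eq:G} holds with $G$ a multiple of the maximal function of $|D^{n/2}u|1_{\mathbb{B}}$.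
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Theorem~\ref{thm:A}]
In both cases $u\in W^{1,n}$ by the Sobolev embedding and \eqref{eq:G} holds by Lemma~\ref{lem:G}. It remains to write the equations in the form \eqref{eq:S}.

(a) The cross product is $n$-linear and alternating, so it defines a linear map $\Lambda^n\mathbb{R}^{n+1}\to\mathbb{R}^{n+1}$. Take $d=n+1$, $\alpha=0$ and $\beta_y(X_1\wedge\dots\wedge X_n)=H(y)\,X_1\times\dots\times X_n$.

(b) Let $\Pi(y)$, $y\in\mathcal{N}$, be the orthogonal projection onto $T_y\mathcal{N}$, and let $f\in C_c^\infty(\mathbb{R}^d,\mathbb{R}^d)$ coincide near $\mathcal{N}$ with the nearest point projection onto $\mathcal{N}$. Cutting off $\Pi\circ f$ extends $\Pi$ to a smooth compactly supported map on $\mathbb{R}^d$ with values in the symmetric matrices. The map $f$ is the identity on $\mathcal{N}$ and constant along short normal segments, so $Df=\Pi$ on $\mathcal{N}$. The chain rule applied to $f(u)=u$ gives $\Pi(u)\partial_iu=\partial_iu$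 a.e., hence $\Pi(u)V_i=V_i$.

For tangent fields $X,Y$ on $\mathcal{N}$, differentiating $Y=\Pi Y$ gives $D_XY=(D_X\Pi)Y+\Pi D_XY$, so the normal part of $D_XY$ is $(D_X\Pi)Y$. Therefore $\mathrm{II}(X,Y)=\sigma(D_X\Pi)Y$, where $\sigma\in\{1,-1\}$ is the sign convention, and the right side of \eqref{eq:harm} is $\sigma(D_{\partial_iu}\Pi)(u)V_i$. The matrix $D_v\Pi$ is symmetric, but we may subtract from it any matrix that annihilates tangent vectors. Put
\[
\alpha_y(v)=\sigma\big[(D_v\Pi)\Pi-\Pi(D_v\Pi)\big](y).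
\]
A commutator of two symmetric matrices is antisymmetric, and $\alpha$, $D\alpha$ are bounded. For $y\in\mathcal{N}$ and $v\in T_y\mathcal{N}$, differentiating $\Pi^2=\Pi$ along $\mathcal{N}$ gives $(D_v\Pi)\Pi+\Pi(D_v\Pi)=D_v\Pi$; multiplying by $\Pi$ on both sides gives $\Pi(D_v\Pi)\Pi=0$. With $V_i=\Pi V_i$ this yields $\Pi(D_{\partial_iu}\Pi)V_i=0$ and $\Omega_iV_i=\sigma(D_{\partial_iu}\Pi)V_i$. So $u$ solves \eqref{eq:S} with $\beta=0$.
\end{proof}

For the unit sphere, $\Pi(y)=\mathrm{Id}-yy^T$, the convention of Section~\ref{sec:intro} is $\sigma=-1$, and $\alpha_y(v)=yv^T-vy^T$ for tangent $v$.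

The right side of \eqref{eq:S} is only integrable, and this determines the class of test functions.

\begin{lemma}\label{lem:admissible}
If $u\in W^{1,n}$ satisfies \eqref{eq:S} in a ball $B$, then \eqref{eq:S} holds for every $\phi\in W^{1,n}\cap L^\infty$ with compact support in $B$.
\end{lemma}

\begin{proof}
Mollifications $\phi_k$ converge to $\phi$ in $W^{1,n}$ and, along a subsequence, a.e.; they are uniformly bounded and supported in a fixed compact set. The left side converges because $V\in L^{n/(n-1)}$, the right side by dominated convergence with majorant $C|\nabla u|^n$.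
\end{proof}

\section{The idea of the proof}\label{sec:idea}

\subsection{Counting powers}\label{sec:count}

H\"older continuity follows if a scale-invariant energy decays by a fixed factor from a ball to a smaller one. When the right side is zero, this comes from hole filling: test with $w=\zeta(u-\bar u)$, where $\zeta$ is a cutoff between $B_1$ and $B_2$ and $\bar u$ is the mean over the annulus, obtain $\int_{B_1}|\nabla u|^n\le C\int_{B_2\setminus B_1}|\nabla u|^n$, add $C\int_{B_1}|\nabla u|^n$ and divide by $C+1$. For \eqref{eq:S} the function $w$ need not be bounded, so it is not admissible.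

A function is bounded if its gradient lies in $L^q$ with $q>n$ and has compact support. So we lower the homogeneity: we replace $\nabla w$ by $|\nabla w|^{-\delta}\nabla w$ and test with a potential $\psi$ of the gradient part of this field. Fix
\begin{equation}\label{eq:exponents}
0<\delta\le\tfrac14,\qquad p=n-\delta,\qquad q=\frac p{1-\delta}>n,\qquad\text{so that}\qquad\frac{n-1}p+\frac1q=1 .
\end{equation}
The left side now produces $\int_{B_1}|\nabla u|^p$, and the scale-invariant quantity to be iterated is the Morrey norm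
\begin{equation}\label{eq:morrey}
\|\nabla u\|_{\mathcal{M}^p(B)}:=\sup_{B_s(z)\subset B}\Big(s^{p-n}\int_{B_s(z)}|\nabla u|^p\Big)^{1/p}\le C\|\nabla u\|_{L^n(B)},
\end{equation}
where the inequality is H\"older's. Write $M$ for this norm and $\varepsilon$ for $\|G\|_{L^2}$ on a larger ball; both are small on small balls. The left side has size $M^p$ and $\|\psi\|_\infty$ has size $M^{1-\delta}$. To close the estimate, the right side of \eqref{eq:S} tested with $\psi$ must be at most $\|\psi\|_\infty M^{n-1}$ times a small factor.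

The direct bound is $\|\psi\|_\infty\int|\nabla u|^n$. Since $p<n$, the energy is not controlled by $M$ alone. Hypothesis \eqref{eq:G} gives $\int|\nabla u|^n\le CM^{n-2}(M^2+\varepsilon^2)$ (Lemma~\ref{lem:U}(c)), which is one power of $M$ short. By Proposition~\ref{prop:example}, the size of the right side alone cannot supply the missing power. The structure of \eqref{eq:S} does, as follows.

\subsection{The model case \texorpdfstring{$d=2$}{d=2}}\label{sec:model}

Let $d=2$, $\beta=0$, and let $\mathcal{J}$ be the rotation by $\pi/2$. Then $\alpha_y(v)=(a(y)\cdot v)\mathcal{J}$ for a vector field $a$ on $\mathbb{R}^2$, and $\Omega_i=\omega_i\mathcal{J}$ with $\omega_i=a(u)\cdot\partial_iu$. We compute formally; Section~\ref{sec:gauge} contains the justification. For a real function $\vartheta$ and the rotation $P=e^{\vartheta\mathcal{J}}$, the system $-\partial_iV_i=\omega_i\mathcal{J}V_i$ becomes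
\[
-\partial_i(P^TV_i)=(\partial_i\vartheta+\omega_i)\,\mathcal{J}P^TV_i .
\]
So any gradient may be added to $\omega$, and the rotation does not change the size of $V$. To choose $\vartheta$, join $u$ to a smooth map through its mollifications $U(x,t)=(\varphi_t*u)(x)$, $0<t\le R$, and integrate $a$ along the curves $t\mapsto U(x,t)$:
\[
\vartheta(x,t)=\int_t^Ra(U)\cdot\partial_sU\,ds,\qquad b_i(x,t)=\partial_i\vartheta+a(U)\cdot\partial_iU .
\]
At $t=0$, $b_i$ is the new potential $\partial_i\vartheta+\omega_i$. In $\partial_tb_i=\partial_t(a(U)\cdot\partial_iU)-\partial_i(a(U)\cdot\partial_tU)$ the second derivatives of $U$ cancel, and what remains is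
\[
\partial_tb_i=\sum_{k,l}\partial_la_k(U)\big(\partial_tU^l\partial_iU^k-\partial_iU^l\partial_tU^k\big)=(\operatorname{curl}a)(U)\,\det(\partial_tU,\partial_iU),
\]
with $\operatorname{curl}a=\partial_1a_2-\partial_2a_1$. Since $\vartheta(\cdot,R)=0$,
\[
b_i(x,0)=a(U)\cdot\partial_iU\big|_{t=R}-\int_0^R(\operatorname{curl}a)(U)\det(\partial_tU,\partial_iU)\,dt .
\]
The integral is the flux of $\operatorname{curl}a$ through the strip that the curve $t\mapsto U(x,t)$ sweeps out as $x$ moves in direction $i$. It is quadratic in $U$, whereas $\omega_i$ was linear in $\nabla u$. The Morrey norm gives $|\nabla_xU|\le CM/t$, so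
\[
|b(x,0)|\le C\frac MR+CM\int_0^R|\partial_tU|\frac{dt}t ,
\]
and by \eqref{eq:G} the last integral obeys the same pointwise bound as $|\nabla u|$ (Lemma~\ref{lem:U}(c)). Up to the harmless term $M/R$ from the smooth scale, the potential has gained the factor $M$.

The Jacobian term gains it in the same way: by Stokes' theorem, the integrals of the $n$-form $U^*\beta$ over $\{t=0\}$ and over $\{t=R\}$ differ by an integral over the slab between them, of size $|\partial_tU||\nabla_xU|^n\le C(M/t)|\partial_tU||\nabla_xU|^{n-1}$.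

\begin{remark}\label{rem:antisym}
Antisymmetry is what makes $P$ a rotation, hence bounded, so that $P\psi$ is admissible. In Proposition~\ref{prop:example} the analogous factor is $Q=e^{(n-1)u}=s^{n-1}$: off the origin $\operatorname{div}(QV)=0$. But $Q$ is unbounded, and $QV=-x/|x|^n$ has a Dirac mass at $0$ as its divergence.
\end{remark}

\section{The main inequality and H\"older continuity}\label{sec:decay}

All quantities are scale invariant, so we state the key estimate at unit scale. Write $B_s=B_s(0)$.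

\medskip
\noindent\textbf{Local setting.} Let $n\ge3$, $R\ge8$, and $\delta,p,q$ as in \eqref{eq:exponents}. Let $u\in W^{1,n}(B_{2R},\mathbb{R}^d)$ satisfy \eqref{eq:S} in $B_{2R}$, and let the inequality \eqref{eq:G} hold for a.e.\ $x\in B_R$ and all $0<t\le R$, with $G\in L^2(B_R)$. Put
\[
M:=\|\nabla u\|_{\mathcal{M}^p(B_{2R})},\qquad\varepsilon:=\|G\|_{L^2(B_R)},\qquad\text{and assume}\quad0<M\le1,\quad\varepsilon\le1 .
\]
Constants $C$ depend only on $n,d,\ell,\Lambda$; dependence on $\delta$ or $R$ is shown by indices.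

\begin{proposition}\label{prop:main}
In the local setting,
\[
\int_{B_1}|\nabla u|^p\le C_1\int_{B_2\setminus B_1}|\nabla u|^p+\Big[C_1R^{1-n}+C_1\delta R^\delta+C_{\delta,R}\big(M^{1/4}+\varepsilon\big)\Big]M^p ,
\]
where $C_1$ depends only on $n,d,\ell,\Lambda$.
\end{proposition}

The three terms in the bracket are made small in order, by choosing $R$, then $\delta$, then the scale; this is why $C_1$ must not depend on $\delta$ or $R$. We recall Campanato's criterion: if $f\in L^m$, $m\ge1$, $0<\gamma\le1$, and $\langle|f-\langle f\rangle_{B_s(x_0)}|^m\rangle_{B_s(x_0)}\le Cs^{m\gamma}$ for all $x_0$ in an open set and all $s\le s_0$, then $f$ has a representative that is locally $C^{0,\gamma}$ in that set. By Poincar\'e's inequality it applies to $u$ if $\int_{B_s(x_0)}|\nabla u|^p\le Cs^{n-p+p\gamma}$; this is Morrey's Dirichlet growth theorem.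

\begin{proof}[Proof of Theorem~\ref{thm:A}, given Proposition~\ref{prop:main}]
\emph{Hole filling.} Let $\kappa=1/(C_1+1)$. Add $C_1\int_{B_1}|\nabla u|^p$ to the inequality, multiply by $\kappa$, and use $\int_{B_2}|\nabla u|^p\le2^\delta M^p$:
\[
\int_{B_1}|\nabla u|^p\le\Big[(1-\kappa)2^\delta+R^{1-n}+\delta R^\delta+C_{\delta,R}(M^{1/4}+\varepsilon)\Big]M^p .
\]
Choose $R\ge8$ with $R^{1-n}\le\kappa/8$; then $\delta$ with $(1-\kappa)2^\delta\le1-\kappa+\kappa/8$ and $\delta R^\delta\le\kappa/8$; then $\varepsilon_0\in(0,1]$ with $C_{\delta,R}(\varepsilon_0^{1/4}+\varepsilon_0)\le\kappa/8$. With $\theta=1-\kappa/2\in[\frac12,1)$ we get $\int_{B_1}|\nabla u|^p\le\theta M^p$ whenever $M,\varepsilon\le\varepsilon_0$; for $M=0$ this is trivial.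

\emph{Scaling.} Let $u$ be as in Theorem~\ref{thm:A}, and let $B_{2Rr}(y)\subset\mathbb{B}$ be such that $Rr\le(1-|x|)/2$ for all $x\in B_{Rr}(y)$. Put $\tilde u(x)=u(y+rx)$ and $\tilde G(x)=r^{n/2}G(y+rx)$. Every term of \eqref{eq:S} contains $n$ derivatives, so $\tilde u$ solves \eqref{eq:S} in $B_{2R}$. The mean of $|\tilde u-\pi(y+r\,\cdot)|$ over $B_t(x)$ is the mean of $|u-\pi|$ over $B_{rt}(y+rx)$, so \eqref{eq:G} holds for $\tilde u,\tilde G$ and $t\le R$. The Morrey norm and the $L^2$ norm of $G$ are unchanged by the substitution. Hence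
\begin{equation}\label{eq:decay}
r^{p-n}\int_{B_r(y)}|\nabla u|^p\le\theta\,\|\nabla u\|_{\mathcal{M}^p(B_{2Rr}(y))}^p
\end{equation}
if $\|\nabla u\|_{\mathcal{M}^p(B_{2Rr}(y))}\le\varepsilon_0$ and $\|G\|_{L^2(B_{Rr}(y))}\le\varepsilon_0$.

\emph{Iteration.} Fix $\rho_1<1$. By \eqref{eq:morrey} and the absolute continuity of $\int|\nabla u|^n$ and $\int G^2$ there is $s_0\in(0,\frac{1-\rho_1}8]$ such that $\|\nabla u\|_{\mathcal{M}^p(B_{s_0}(x_0))}\le\varepsilon_0$ and $\|G\|_{L^2(B_{s_0}(x_0))}\le\varepsilon_0$ for all $|x_0|\le\rho_1$. Let $\lambda=1/(4R)$, $s\le s_0$ and $B_r(y)\subset B_{\lambda s}(x_0)$. Then $2Rr\le s/2$ and $|y-x_0|\le s/2$, so $B_{2Rr}(y)\subset B_s(x_0)$; for $x\in B_{Rr}(y)$ we have $1-|x|\ge1-\rho_1-s_0\ge7s_0\ge2Rr$. So \eqref{eq:decay} applies, and the supremum over such balls gives $m(\lambda s)\le\theta^{1/p}m(s)$ for the nondecreasing function $m(s)=\|\nabla u\|_{\mathcal{M}^p(B_s(x_0))}$. Define $\gamma$ by $\lambda^\gamma=\theta^{1/p}$; then $0<\gamma<1$ because $\lambda<\frac12<\theta^{1/p}<1$,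 and $\gamma$ does not depend on $\rho_1$. Iterating, $m(s)\le\lambda^{-\gamma}(s/s_0)^\gamma\varepsilon_0$, so $\int_{B_s(x_0)}|\nabla u|^p\le Cs^{n-p+p\gamma}$ for $|x_0|\le\rho_1$, $s\le s_0$. By Morrey's theorem $u$ is locally $C^{0,\gamma}$ in $B_{\rho_1}$, and $\rho_1<1$ was arbitrary.
\end{proof}

Sections~\ref{sec:extension}--\ref{sec:proofmain} prove Proposition~\ref{prop:main}; the local setting is in force throughout. H\"older's inequality and the definition of $M$ give, for $x\in B_R$ and $0<t\le R$,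
\begin{equation}\label{eq:elementary}
\langle|\nabla u|\rangle_{B_t(x)}\le\langle|\nabla u|^p\rangle_{B_t(x)}^{1/p}\le\frac{CM}t,\qquad\int_{B_R}|\nabla u|^{n-1}\le CR^n\langle|\nabla u|^p\rangle_{B_R}^{(n-1)/p}\le CRM^{n-1}.
\end{equation}

\section{The extension to a half-space}\label{sec:extension}

To exploit \eqref{eq:G}, the $t$-derivative of the mollification must not see polynomials of degree at most $\ell$. So we fix $\varphi\in C_c^\infty(B_1)$ with $\int\pi\varphi=\pi(0)$ for all such polynomials. To construct it, take $\varphi^0\in C_c^\infty(B_1)$ with integral $1$, distinct $\lambda_0,\dots,\lambda_\ell\in(0,1)$, and the solution $c_0,\dots,c_\ell$ of the Vandermonde system $\sum_jc_j=1$, $\sum_jc_j\lambda_j^k=0$ for $1\le k\le\ell$. Put $\varphi=\sum_jc_j\lambda_j^{-n}\varphi^0(\cdot/\lambda_j)$; for $\pi$ homogeneous of degree $k$, $\int\pi\varphi=\sum_jc_j\lambda_j^k\int\pi\varphi^0$. (For $\ell=1$, which is the case $n=3$ of Theorem~\ref{thm:main}, a radial mollifier already works.) With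 $\varphi_t=t^{-n}\varphi(\cdot/t)$ we have $\varphi_t*\pi=\pi$ for $\deg\pi\le\ell$.

Let $U(x,t)=(\varphi_t*u)(x)$. It is smooth for $0<t<2R-|x|$, and $U\to u$, $\nabla_xU\to\nabla u$ as $t\to0$ at Lebesgue points of $u$ and $\nabla u$. For $x\in B_R$ put
\[
N=\sup_{0<t\le R}|\nabla_xU|,\qquad\mathcal{K}=\int_0^R|\partial_tU|\frac{dt}t,\qquad\mathcal{D}=\int_0^R|\partial_tU|\,dt,\qquad E=\frac MR+M^{1-\frac2n}G^{\frac2n}.
\]
Here $\mathcal{D}(x)$ is the length of the curve $t\mapsto U(x,t)$, while $N$ and $\mathcal{K}$ scale like $|\nabla u|$.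

\begin{lemma}\label{lem:U}
For $0<t\le R$:
\begin{itemize}
\item[(a)] $|\nabla_xU|+|\partial_tU|+t|\partial_t\nabla_xU|\le CM/t$ for all $x\in B_R$;
\item[(b)] $|\partial_tU|+t|\partial_t\nabla_xU|\le CG\,t^{n/2-1}$ for a.e.\ $x\in B_R$;
\item[(c)] $|\nabla u|\le N$ and $N+\mathcal{K}\le CE$ a.e., and $\int_{B_R}E^n\le CM^{n-2}(M^2+\varepsilon^2)$;
\item[(d)] $\|N\|_{L^p(B_R)}\le CR^{\delta/p}M$;
\item[(e)] $\|\mathcal{D}\|_{L^s(B_R)}\le C_sR^{n/s}M^{1-2/s}\varepsilon^{2/s}$ for $2\le s<\infty$.
\end{itemize}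
\end{lemma}

\begin{proof}
(a), (b) For $\deg\pi\le\ell$ the function $\varphi_t*\pi$ does not depend on $t$, so $\partial_tU=(\partial_t\varphi_t)*(u-\pi)$ and $\partial_t\nabla_xU=(\partial_t\nabla\varphi_t)*(u-\pi)$. The kernels are supported in $B_t$ and bounded by $Ct^{-n-1}$ and $Ct^{-n-2}$. Hence
\[
|\partial_tU|+t|\partial_t\nabla_xU|\le Ct^{-1}\langle|u-\pi|\rangle_{B_t(x)} .
\]
The infimum over $\pi$ gives (b). With $\pi=\langle u\rangle_{B_t(x)}$, Poincar\'e's inequality and \eqref{eq:elementary} bound the mean by $CM$. Finally $|\nabla_xU|=|\varphi_t*\nabla u|\le C\langle|\nabla u|\rangle_{B_t(x)}\le CM/t$.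

(c) By (a) and (b), both $|\partial_tU|/t$ and $|\partial_t\nabla_xU|$ are at most $C\min(Mt^{-2},Gt^{n/2-2})$. If $G(x)=0$ the minimum vanishes. Otherwise split at $t_*=(M/G)^{2/n}$, where the two bounds agree. Since $n\ge3$, the exponent $n/2-2$ exceeds $-1$, and
\[
\int_0^\infty\min(Mt^{-2},Gt^{n/2-2})\,dt\le CGt_*^{n/2-1}+Mt_*^{-1}\le CMt_*^{-1}=CM^{1-2/n}G^{2/n}.
\]
This bounds $\mathcal{K}$. It also bounds $N$, since $|\nabla_xU(x,t)|\le|\nabla_xU(x,R)|+\int_0^R|\partial_s\nabla_xU|\,ds$ and the first term is at most $CM/R$. Letting $t\to0$ at a Lebesgue point gives $|\nabla u|\le N$. The integral bound follows from $E^n\le C(M^nR^{-n}+M^{n-2}G^2)$.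

(d) $N\le Cf^*$, where $f^*(x)=\sup_{t>0}\langle|f|\rangle_{B_t(x)}$ is the Hardy--Littlewood maximal function of $f=|\nabla u|1_{B_{2R}}$. The maximal operator is bounded on $L^p$ uniformly for $p\ge2$, and $\int f^p\le(2R)^\delta M^p$.

(e) Taking a geometric mean of (a) and (b) with weights $1-\frac2s$ and $\frac2s$, we get $|\partial_tU|\le CM^{1-2/s}G^{2/s}t^{-1+n/s}$. Integrate in $t$, raise to the power $s$, and integrate in $x$.
\end{proof}

\begin{remark}
The condition $n\ge3$ is essential in (c): for $n=2$ the integral $\int_0Gt^{n/2-2}dt$ diverges. The computation also shows why the method asks for square integrability. If \eqref{eq:G} is replaced by its scale-invariant variant with $Gt^{n/m}$, $G\in L^m$, $1\le m<n$, the same splitting gives $M^{1-m/n}G^{m/n}$ in place of $M^{1-2/n}G^{2/n}$, hence the power $M^{n-m}$ in (c). With the one power gained from the structure the total is $n-m+1$, which reaches the required $n-1$ exactly when $m\le2$.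
\end{remark}

\section{The gauge}\label{sec:gauge}

We carry out Section~\ref{sec:model} for general $d$. The matrices no longer commute, so the exponential of an integral is replaced by the solution of a linear ODE. Let $\mathcal{A}_i=\alpha_U(\partial_iU)$ and $\mathcal{A}_t=\alpha_U(\partial_tU)$; these are antisymmetric and $C^1$ in $(x,t)$. For $x\in B_R$ solve
\[
\partial_tP=-\mathcal{A}_tP\quad(0<t\le R),\qquad P(x,R)=\mathrm{Id}.
\]

\begin{lemma}\label{lem:gauge}
\begin{itemize}
\item[(a)] $P$ is $C^1$ on $B_R\times(0,R]$ with values in the orthogonal matrices, and $|\partial_tP|\le C|\partial_tU|$, $|\nabla_xP|\le CM/t$.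
\item[(b)] $P_0(x)=\lim_{t\to0}P(x,t)$ exists for a.e.\ $x$ and is orthogonal, $P_0\in W^{1,n}(B_R)$, and $\|\nabla P_0\|_{L^n(B_R)}\le C(M+\varepsilon)$.
\item[(c)] The matrices $\mathcal{B}^0_i:=P_0^T(\partial_iP_0+\Omega_iP_0)$ satisfy $\int_{B_R}|\mathcal{B}^0|\,|\nabla u|^{n-1}\le CM^{n-1}(M+\varepsilon^2)$.
\end{itemize}
\end{lemma}

Part (c) is the gain: with $\Omega$ in place of $\mathcal{B}^0$, Lemma~\ref{lem:U}(c) gives only $M^{n-2}$.

\begin{proof}
By the theorem on dependence on parameters, $P$ is $C^1$, and $\partial_iP$ solves the differentiated equation $\partial_t\partial_iP=-(\partial_i\mathcal{A}_t)P-\mathcal{A}_t\partial_iP$. Antisymmetry gives $\partial_tP^T=P^T\mathcal{A}_t$, so $\partial_t(P^TP)=0$ and $P$ is orthogonal; then $|\partial_tP|\le C|\partial_tU|$. Put $\mathcal{B}_i=P^T(\partial_iP+\mathcal{A}_iP)$. Then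
\begin{align*}
\partial_t\mathcal{B}_i&=P^T\mathcal{A}_t(\partial_iP+\mathcal{A}_iP)+P^T\big(-(\partial_i\mathcal{A}_t)P-\mathcal{A}_t\partial_iP+(\partial_t\mathcal{A}_i)P-\mathcal{A}_i\mathcal{A}_tP\big)\\
&=P^T\big(\partial_t\mathcal{A}_i-\partial_i\mathcal{A}_t+\mathcal{A}_t\mathcal{A}_i-\mathcal{A}_i\mathcal{A}_t\big)P .
\end{align*}
The bracket is the curvature of the connection $\mathcal{A}$. Because $\mathcal{A}$ is the pullback of the form $\alpha$, the terms $\alpha_U(\partial_t\partial_iU)$ cancel, and $\partial_t\mathcal{A}_i-\partial_i\mathcal{A}_t=(D_{\partial_tU}\alpha)_U(\partial_iU)-(D_{\partial_iU}\alpha)_U(\partial_tU)$. With $|\alpha|,|D\alpha|\le\Lambda$ and Lemma~\ref{lem:U}(a),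
\[
|\partial_t\mathcal{B}|\le C|\partial_tU||\nabla_xU|\le CM|\partial_tU|/t .
\]
At $t=R$ we have $\partial_iP=0$, so $|\mathcal{B}(x,R)|=|(\mathcal{A}_i)_i(x,R)|\le CM/R$. Integrating from $R$ down to $t$,
\begin{equation}\label{eq:B}
|\mathcal{B}(x,t)|\le C\frac MR+CM\int_t^R|\partial_sU|\frac{ds}s .
\end{equation}
By Lemma~\ref{lem:U}(a) the integral is at most $CM/t$, so $|\mathcal{B}|\le CM/t$ as $M\le1$. Since $\partial_iP=P\mathcal{B}_i-\mathcal{A}_iP$ and $|\mathcal{A}_i|\le C|\nabla_xU|$, (a) follows.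

For a.e.\ $x$ we have $\mathcal{D}(x),\mathcal{K}(x)<\infty$, so $\partial_tP$ and $\partial_t\mathcal{B}$ are integrable on $(0,R)$ and $P(x,t)$, $\mathcal{B}(x,t)$ have limits as $t\to0$. Also $\mathcal{A}_i\to\alpha_u(\partial_iu)=\Omega_i$ a.e. By \eqref{eq:B} and Lemma~\ref{lem:U}(c), $|\mathcal{B}|+|\mathcal{A}_i|\le CE\in L^n(B_R)$ for all $t$. By dominated convergence $P(\cdot,t)$ and $\partial_iP(\cdot,t)=P\mathcal{B}_i-\mathcal{A}_iP$ converge in $L^n(B_R)$. Hence $P_0\in W^{1,n}(B_R)$, $|\nabla P_0|\le CE$, and $\mathcal{B}^0_i=\lim_{t\to0}\mathcal{B}_i$. Since $\|E\|_{L^n(B_R)}\le C(M+M^{1-2/n}\varepsilon^{2/n})\le C(M+\varepsilon)$, (b) follows.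

By \eqref{eq:B}, $|\mathcal{B}^0|\le C(M/R+ME)$. By \eqref{eq:elementary} and Lemma~\ref{lem:U}(c),
\[
\int_{B_R}|\mathcal{B}^0||\nabla u|^{n-1}\le C\frac MR\cdot RM^{n-1}+CM\int_{B_R}E^n\le CM^n+CM^{n-1}(M^2+\varepsilon^2).\qedhere
\]
\end{proof}

\section{The Jacobian term}\label{sec:jacobian}

The test function will have the form $P_0\eta$, so the Jacobian term must be estimated against such functions. The extension $P(x,t)$ of $P_0$ is already at hand.

\begin{lemma}\label{lem:jacobian}
For every $\eta\in W^{1,q}(\mathbb{R}^n,\mathbb{R}^d)$ with compact support in $B_R$,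
\[
\Big|\int\beta_u(\partial_1u\wedge\dots\wedge\partial_nu)\cdot P_0\eta\Big|\le C\|\eta\|_\infty M^{n-1}(M+\varepsilon^2)+C_{\delta,R}\|\nabla\eta\|_{L^q}M^{n-1+\frac14}.
\]
\end{lemma}

\begin{proof}
\emph{Reductions.} Since $q>n$, mollifications of $\eta$ converge uniformly and in $W^{1,q}$, and $|\nabla u|^n\in L^1$; so we may assume $\eta\in C_c^\infty(B_R)$. Mollifications of $\beta$ converge uniformly and have the same bound and Lipschitz constant, and $P_0$ does not depend on $\beta$; so we may assume that $\beta$ is smooth.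

\emph{Stokes' theorem.} For increasing $n$-tuples $\nu=(\nu_1,\dots,\nu_n)$ in $\{1,\dots,d\}$ let $\beta^\nu(y)=\beta_y(e_{\nu_1}\wedge\dots\wedge e_{\nu_n})\in\mathbb{R}^d$, so that $\beta_y(X_1\wedge\dots\wedge X_n)=\sum_\nu\beta^\nu(y)\det(X_i^{\nu_k})_{i,k}$. On $B_R\times(0,R]$ put
\[
b^\nu(x,t)=\beta^\nu(U)\cdot P(x,t)\eta(x),\qquad dU^\nu=dU^{\nu_1}\wedge\dots\wedge dU^{\nu_n},\qquad\Theta(t)=\sum_\nu\int b^\nu\det(\partial_iU^{\nu_k})\,dx .
\]
Thus $\Theta(t)$ is the integral of the $n$-form $\sum_\nu b^\nu dU^\nu$ over the slice at height $t$. The function $b^\nu$ is $C^1$ with compact support in $x$, and $dU^\nu$ is smooth and closed. Stokes' theorem on $B_R\times[\tau,R]$ has no lateral boundary term and gives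
\[
|\Theta(\tau)|\le|\Theta(R)|+\sum_\nu\int_{B_R}\int_0^R|db^\nu\wedge dU^\nu|\,dt\,dx .
\]
As $\tau\to0$, $\Theta(\tau)$ tends to the integral in the lemma by dominated convergence, with majorant $C\|\eta\|_\infty N^n\in L^1(B_R)$. By Lemma~\ref{lem:U}(a), $|\Theta(R)|\le C\|\eta\|_\infty R^n(M/R)^n=C\|\eta\|_\infty M^n$.

\emph{The integrand.} The coefficient of $db^\nu\wedge dU^\nu$ is the determinant of the space-time gradients of $b^\nu,U^{\nu_1},\dots,U^{\nu_n}$. Expanding along the $t$-column,
\[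
|db^\nu\wedge dU^\nu|\le C|\partial_tb^\nu||\nabla_xU|^n+C|\nabla_xb^\nu||\partial_tU||\nabla_xU|^{n-1}.
\]
Here the Lipschitz bound on $\beta$ enters: with Lemma~\ref{lem:gauge}(a) and Lemma~\ref{lem:U}(a), $|\partial_tb^\nu|\le C|\eta||\partial_tU|$ and $|\nabla_xb^\nu|\le C|\eta|M/t+C|\nabla\eta|$. Bounding one factor $|\nabla_xU|$ in the first term by $CM/t$ and all remaining ones by $N$,
\[
|db^\nu\wedge dU^\nu|\le C|\eta|\,M\,\frac{|\partial_tU|}t\,N^{n-1}+C|\nabla\eta|\,|\partial_tU|\,N^{n-1}.
\]
The first part contributes at most $C\|\eta\|_\infty M\int_{B_R}\mathcal{K}N^{n-1}\le C\|\eta\|_\infty M\int_{B_R}E^n\le C\|\eta\|_\infty M^{n-1}(M^2+\varepsilon^2)$. The second contributes at most $C\int_{B_R}|\nabla\eta|N^{n-1}\mathcal{D}$.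

\emph{The term with $\nabla\eta$.} With $\nabla\eta\in L^q$ and $N\in L^p$, H\"older's inequality leaves no room for $\mathcal{D}$, by \eqref{eq:exponents}, and $\mathcal{D}\ge|u-U(\cdot,R)|$ is not known to be bounded. Placing $N$ in $L^n$ makes room but costs the power $2(n-1)/n>1$ of $M$, more than $\mathcal{D}$ returns. So we interpolate. Let
\[
\frac1{\tilde p}=\frac3{4p}+\frac1{4n},\qquad\frac1s:=1-\frac1q-\frac{n-1}{\tilde p}=(n-1)\Big(\frac1p-\frac1{\tilde p}\Big)=\frac{(n-1)\delta}{4np}\in\Big(0,\frac1{16}\Big).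
\]
By Lemma~\ref{lem:U}(c) and $M,\varepsilon\le1$ we have $\|N\|_{L^n(B_R)}\le CM^{1-2/n}$, so with (d)
\[
\|N\|_{L^{\tilde p}(B_R)}\le\|N\|_{L^p(B_R)}^{3/4}\|N\|_{L^n(B_R)}^{1/4}\le C_RM^{1-\frac1{2n}} .
\]
By (e), $\|\mathcal{D}\|_{L^s(B_R)}\le C_{\delta,R}M^{1-2/s}$. H\"older's inequality with exponents $q$, $\tilde p/(n-1)$, $s$ gives
\[
\int_{B_R}|\nabla\eta|N^{n-1}\mathcal{D}\le C_{\delta,R}\|\nabla\eta\|_{L^q}M^{\,n-1-\frac{n-1}{2n}+1-\frac2s},
\]
and $1-\frac{n-1}{2n}-\frac2s\ge1-\frac12-\frac18\ge\frac14$.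
\end{proof}

\section{The Helmholtz projection and the test function}\label{sec:test}

\subsection{Two estimates for the Helmholtz projection}

Let $\Gamma$ be the fundamental solution of $\Delta$ in $\mathbb{R}^n$, so $|\nabla\Gamma|=C|x|^{1-n}$. For a field $F=(F_1,\dots,F_n)$ with $F_i\in\mathbb{R}^d$ let $\mathcal{Q}F=\nabla(\partial_i\Gamma*F_i)$ be its gradient part and $\mathcal{R}F=F-\mathcal{Q}F$. These operators act on the index $i$, separately in each component of $\mathbb{R}^d$; $\mathcal{Q}$ is the Fourier multiplier with symbol $\xi_j\xi_i/|\xi|^2$. The entry $\mathcal{Q}_{ji}$ is the principal value convolution with $\partial_j\partial_i\Gamma$, a smooth kernel homogeneous of degree $-n$ with mean zero on the sphere, plus $1/n$ times the identity if $i=j$. By the Calder\'on--Zygmund theorem $\mathcal{Q}$ and $\mathcal{R}$ are bounded on $L^s$ for $1<s<\infty$, uniformly for $s$ in compact subsets of $(1,\infty)$ by Riesz--Thorin interpolation. The symbol is real, even and symmetric, so $\int\mathcal{R}F\cdot g=\int F\cdot\mathcal{R}g$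 for $F\in L^s$, $g\in L^{s'}$. For $w\in C_c^\infty$ we have $\mathcal{Q}\nabla w=\nabla(\Gamma*\Delta w)=\nabla w$; by density $\mathcal{R}\nabla w=0$ for all compactly supported $w\in W^{1,n}$.

The field $|\nabla w|^{-\delta}\nabla w$ is a gradient for $\delta=0$, and we need its non-gradient part to be $O(\delta)$. The target space $L^q$ moves with $\delta$, so we embed $\delta$ in an analytic family and use Schwarz's lemma.

\begin{lemma}[Iwaniec's stability estimate]\label{lem:iwaniec}
For compactly supported $w\in W^{1,n}(\mathbb{R}^n,\mathbb{R}^d)$,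
\[
\|\mathcal{R}(|\nabla w|^{-\delta}\nabla w)\|_{L^q}\le C\delta\|\nabla w\|_{L^p}^{1-\delta}.
\]
\end{lemma}

\begin{proof}
Let $f=\nabla w$; by homogeneity assume $\|f\|_{L^p}=1$. Let $g$ be a simple function with $\|g\|_{L^{q'}}=1$. For $z\in\mathbb{C}$, $|z|<\frac12$, put
\[
f_z=|f|^{-z}f,\qquad g_z=|g|^{q'(1-(1-z)/p)}\,g/|g|,
\]
with the value zero where $f$, respectively $g$, vanishes. Let $s=p/(1-\operatorname{Re}z)\in[\frac{2p}3,2p]\subset[\frac{11}6,2n]$. Then $|f_z|^s=|f|^p$ and $|g_z|^{s'}=|g|^{q'}$, so $\|f_z\|_{L^s}=\|g_z\|_{L^{s'}}=1$, and $\Phi(z)=\int\mathcal{R}f_z\cdot g_z=\int f_z\cdot\mathcal{R}g_z$ (bilinear product) satisfies $|\Phi|\le C$.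

The function $\Phi$ is holomorphic. Indeed, $g_z$ is a finite sum of entire functions of $z$ times fields $1_Ze$ with $e$ constant and $|Z|<\infty$, so it suffices to treat $z\mapsto\int f_z\cdot k$ with $k=\mathcal{R}(1_Ze)$, which lies in every $L^s$, $1<s<\infty$. The integrand is entire in $z$ for each $x$ and bounded by $(|f|^{1/2}+|f|^{3/2})|k|$, which is integrable because $|f|^{1/2}\in L^{2p}$, $|f|^{3/2}\in L^{2p/3}$ and $\frac{2p}3>1$. Morera's and Fubini's theorems give holomorphy.

Since $\mathcal{R}f=0$, $\Phi(0)=0$, and Schwarz's lemma on the disc of radius $\frac12$ gives $|\Phi(\delta)|\le2C\delta$. As $1-\frac{1-\delta}p=\frac1{q'}$, we have $g_\delta=g$. Take the supremum over $g$.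
\end{proof}

The gauge $P_0$ does not commute with $\mathcal{R}$, but it oscillates little. Recall $\|b\|_{BMO}=\sup_B\langle|b-\langle b\rangle_B|\rangle_B$, the supremum over all balls; by the inequalities of Poincar\'e and H\"older, $\|b\|_{BMO}\le C\|\nabla b\|_{L^n(\mathbb{R}^n)}$. The commutator theorem of Coifman, Rochberg and Weiss \cite{CRW} states: for a convolution singular integral $T$ with smooth kernel homogeneous of degree $-n$ and mean zero on the sphere, and $1<q<\infty$, $\|T(bf)-bTf\|_{L^q}\le C_q\|b\|_{BMO}\|f\|_{L^q}$. Applied to each entry of $\mathcal{R}$ and each entry of a $d\times d$ matrix function $b\in BMO\cap L^\infty$, acting by $(bF)_i=bF_i$, it gives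
\begin{equation}\label{eq:CRW}
\|\mathcal{R}(bF)-b\mathcal{R}F\|_{L^q}\le C_\delta\|b\|_{BMO}\|F\|_{L^q}.
\end{equation}

\subsection{The test function}

Let $\zeta\in C_c^\infty(B_2)$, $0\le\zeta\le1$, $\zeta=1$ on $B_1$, $|\nabla\zeta|\le2$. Let $\bar u=\langle u\rangle_{B_2\setminus B_1}$ and $w=\zeta(u-\bar u)$. In the gauged system the flux is $P_0^TV_i$. To recover a positive quantity from it, we rotate the test field in the same way and put
\[
F_i=|\nabla w|^{-\delta}P_0^T\partial_iw,\qquad\psi=\partial_i\Gamma*F_i,\qquad h=\mathcal{R}F ,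
\]
with $F=0$ where $\nabla w=0$. Since $P_0$ is orthogonal, $|F|=|\nabla w|^{1-\delta}$ and $P_0^TV_i\cdot F_i=|\nabla w|^{-\delta}V_i\cdot\partial_iw$.

\begin{lemma}\label{lem:test}
\begin{itemize}
\item[(a)] $\int_{B_2\setminus B_1}|\nabla w|^p\le C\int_{B_2\setminus B_1}|\nabla u|^p$ and $\|\nabla w\|_{L^p}\le CM$;
\item[(b)] $|\psi(x)|\le C|x|^{1-n}M^{1-\delta}$ for $|x|\ge4$, and $\|\psi\|_\infty\le C_\delta M^{1-\delta}$;
\item[(c)] $\nabla\psi=F-h$ and $\|\nabla\psi\|_{L^q}\le CM^{1-\delta}$;
\item[(d)] $\|h\|_{L^q}\le\big(C\delta+C_\delta(M+\varepsilon)\big)M^{1-\delta}$.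
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $|\nabla w|\le|\nabla u|+2|u-\bar u|$ on the annulus $D=B_2\setminus B_1$. To get a constant independent of $\delta$, let $p_0=n-\frac14\le p$. The Sobolev exponent of $p_0$ exceeds $n$, so H\"older's inequality and the Sobolev--Poincar\'e inequality on $D$ give $\|u-\bar u\|_{L^p(D)}\le C\|u-\bar u\|_{L^n(D)}\le C\|\nabla u\|_{L^{p_0}(D)}\le C\|\nabla u\|_{L^p(D)}$. Since $\nabla w=\nabla u$ on $B_1$, $\int|\nabla w|^p\le C\int_{B_2}|\nabla u|^p\le C2^\delta M^p$.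

(b) As $(1-\delta)q=p$, $\|F\|_{L^q}=\|\nabla w\|_{L^p}^{1-\delta}\le CM^{1-\delta}$, and $\|F\|_{L^1}\le CM^{1-\delta}$ because $F$ vanishes outside $B_2$. We have $|\psi(x)|\le C\int_{B_2}|x-z|^{1-n}|F(z)|\,dz$. For $|x|\ge4$ and $z\in B_2$, $|x-z|\ge|x|/2$, which gives the first bound. For $|x|<4$, H\"older's inequality gives $|\psi(x)|\le C\||z|^{1-n}\|_{L^{q'}(B_6)}\|F\|_{L^q}$, and the norm of the kernel is finite because $q>n$ means $(n-1)q'<n$.

(c) For smooth $F$ the identity $\nabla\psi=\mathcal{Q}F$ is the definition. If $F_k\to F$ in $L^q$ with $F_k\in C_c^\infty(B_2)$, the estimates in (b) show that the potentials converge uniformly, and $\mathcal{Q}F_k\to\mathcal{Q}F$ in $L^q$. The bound holds since $q\in[n,\frac{4n}3]$.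

(d) We extend $P_0|_{B_2}$ to $\mathbb{R}^n$ with small $BMO$ norm. Let $\chi_1\in C_c^\infty(B_4)$, $0\le\chi_1\le1$, $\chi_1=1$ on $B_2$, let $\bar P=\langle P_0\rangle_{B_4}$ and $\tilde P=\bar P+\chi_1(P_0-\bar P)$. Then $|\tilde P|\le C$ and, by Poincar\'e's inequality on $B_4\subset B_R$ and Lemma~\ref{lem:gauge}(b),
\[
\|\tilde P\|_{BMO}\le C\|\nabla\tilde P\|_{L^n(\mathbb{R}^n)}\le C\|\nabla P_0\|_{L^n(B_4)}+C\|P_0-\bar P\|_{L^n(B_4)}\le C(M+\varepsilon).
\]
With $f_\delta=|\nabla w|^{-\delta}\nabla w$ we have $F=\tilde P^Tf_\delta$, so $h=\big(\mathcal{R}(\tilde P^Tf_\delta)-\tilde P^T\mathcal{R}f_\delta\big)+\tilde P^T\mathcal{R}f_\delta$. Apply \eqref{eq:CRW}, Lemma~\ref{lem:iwaniec} and (a).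
\end{proof}

\section{Proof of the main inequality}\label{sec:proofmain}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
The potential $\psi$ does not have compact support, but it decays like $|x|^{1-n}$; we cut it off far away, which is the role of the large radius $R$. Let $\chi\in C_c^\infty(B_{3R/4})$, $0\le\chi\le1$, $\chi=1$ on $B_{R/2}\supset B_4$, $|\nabla\chi|\le C/R$, and put $\eta=\chi\psi$. By Lemma~\ref{lem:test}(b),(c) and $n/q<1$,
\begin{equation}\label{eq:eta}
\|\eta\|_\infty\le C_\delta M^{1-\delta},\qquad\|\nabla\eta\|_{L^q}\le\|\nabla\psi\|_{L^q}+CR^{-1+n/q}\|\psi\|_\infty\le C_\delta M^{1-\delta}.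
\end{equation}
Both $P_0$ and $\eta$ lie in $W^{1,n}\cap L^\infty(B_R)$, so $\phi=P_0\eta$ is admissible by Lemma~\ref{lem:admissible}. On the left of \eqref{eq:S}, $V_i\cdot\partial_i\phi=V_i\cdot(\partial_iP_0)\eta+P_0^TV_i\cdot\partial_i\eta$. On the right, antisymmetry gives $\Omega_iV_i\cdot P_0\eta=-V_i\cdot\Omega_iP_0\eta$. Since $\partial_iP_0+\Omega_iP_0=P_0\mathcal{B}^0_i$,
\[
\int P_0^TV_i\cdot\partial_i\eta=-\int P_0^TV_i\cdot\mathcal{B}^0_i\eta+\int\beta_u(\partial_1u\wedge\dots\wedge\partial_nu)\cdot P_0\eta .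
\]
Because $\chi=1$ on the support of $F$, $\partial_i\eta=F_i-\chi h_i+\psi\,\partial_i\chi$. Therefore $T_0=T_1-T_2-T_3+T_4$, where
\begin{gather*}
T_0=\int|\nabla w|^{-\delta}V_i\cdot\partial_iw,\qquad T_1=\int\chi P_0^TV_i\cdot h_i,\qquad T_2=\int P_0^TV_i\cdot\psi\,\partial_i\chi,\\
T_3=\int P_0^TV_i\cdot\mathcal{B}^0_i\eta,\qquad T_4=\int\beta_u(\partial_1u\wedge\dots\wedge\partial_nu)\cdot P_0\eta .
\end{gather*}

\emph{$T_0$.} On $B_1$ the integrand is $|\nabla u|^p$. On the annulus, Young's inequality with exponents $p/(n-1)$ and $q$ bounds its absolute value by $|\nabla u|^{n-1}|\nabla w|^{1-\delta}\le|\nabla u|^p+|\nabla w|^p$. By Lemma~\ref{lem:test}(a), $T_0\ge\int_{B_1}|\nabla u|^p-C\int_{B_2\setminus B_1}|\nabla u|^p$.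

\emph{$T_1$.} By H\"older's inequality, $\int_{B_R}|\nabla u|^p\le R^\delta M^p$ and Lemma~\ref{lem:test}(d),
\[
|T_1|\le\|\nabla u\|_{L^p(B_R)}^{n-1}\|h\|_{L^q}\le R^\delta M^{n-1}\big(C\delta+C_\delta(M+\varepsilon)\big)M^{1-\delta}=R^\delta\big(C\delta+C_\delta(M+\varepsilon)\big)M^p.
\]

\emph{$T_2$.} On the support of $\nabla\chi$ we have $|x|\ge R/2\ge4$, so $|\psi|\le CR^{1-n}M^{1-\delta}$. By \eqref{eq:elementary}, $|T_2|\le CR^{-1}\cdot R^{1-n}M^{1-\delta}\cdot RM^{n-1}=CR^{1-n}M^p$.

\emph{$T_3$.} By Lemma~\ref{lem:gauge}(c) and \eqref{eq:eta}, $|T_3|\le C\|\eta\|_\infty M^{n-1}(M+\varepsilon^2)\le C_\delta(M+\varepsilon^2)M^p$.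

\emph{$T_4$.} By Lemma~\ref{lem:jacobian} and \eqref{eq:eta}, $|T_4|\le C_\delta(M+\varepsilon^2)M^p+C_{\delta,R}M^{1/4}M^p$.

Adding these bounds and using $M\le M^{1/4}$, $\varepsilon^2\le\varepsilon$ proves the proposition.
\end{proof}

This completes the proofs of Theorems~\ref{thm:A} and~\ref{thm:main}.

\section{H\"older continuity of the gradient}\label{sec:gradient}

Once $u$ is H\"older continuous, the structure of the right side is no longer needed: a test function bounded by the oscillation of $u$ turns $|\nabla u|^n$ into a perturbation, and $u$ can be compared with a solution of the homogeneous system.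

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $f$ be the right side of \eqref{eq:S}, so $|f|\le C|\nabla u|^n$. By Section~\ref{sec:decay}, $u$ is $C^{0,\gamma}$ on every compact subset of $\mathbb{B}$, with one exponent $\gamma\in(0,1)$. Fix $\rho_1<1$ and consider balls $B_r=B_r(y)$ with $|y|\le\rho_1$, $r\le(1-\rho_1)/2$. In this proof constants may depend on $u$ and $\rho_1$, but not on $y$ or $r$. Let $I(r)=\int_{B_r}|\nabla u|^n$.

\emph{Comparison.} Let $v$ minimize $\int_{B_r}|\nabla v|^n$ in $u+W^{1,n}_0(B_r)$; it exists by the direct method, is unique by strict convexity, solves $\operatorname{div}(|\nabla v|^{n-2}\nabla v)=0$ weakly, and $\int_{B_r}|\nabla v|^n\le I(r)$. Let $\operatorname{pr}$ be the nearest point projection onto the closed ball of radius $\operatorname{osc}_{B_r}u$ about $u(y)$. It is $1$-Lipschitz and $\operatorname{pr}\circ u=u$ on $B_r$, so $\operatorname{pr}\circ v$ has the same boundary values as $v$ and no larger energy. By uniqueness $\operatorname{pr}\circ v=v$, hence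 $|u-v|\le2\operatorname{osc}_{B_r}u\le Cr^\gamma$. For vectors $a,b$,
\begin{align*}
(|a|^{n-2}a-|b|^{n-2}b)\cdot(a-b)&=\tfrac12(|a|^{n-2}+|b|^{n-2})|a-b|^2+\tfrac12(|a|^{n-2}-|b|^{n-2})(|a|^2-|b|^2)\\
&\ge2^{1-n}|a-b|^n ,
\end{align*}
since the last product is nonnegative and $\max(|a|,|b|)\ge|a-b|/2$. The function $u-v$, extended by zero, is admissible in both systems by Lemma~\ref{lem:admissible}. Subtracting them,
\begin{equation}\label{eq:comparison}
\int_{B_r}|\nabla u-\nabla v|^n\le C\int_{B_r}|f||u-v|\le Cr^\gamma I(r).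
\end{equation}
By Uhlenbeck's theorem \cite{Uhl} there is $\gamma_1\in(0,1]$ with
\[
\sup_{B_{r/2}}|\nabla v|^n\le C\langle|\nabla v|^n\rangle_{B_r},\qquad\operatorname{osc}_{B_\rho}\nabla v\le C(\rho/r)^{\gamma_1}\langle|\nabla v|^n\rangle_{B_r}^{1/n}\quad(\rho\le r/4).
\]

\emph{Energy growth.} The first estimate and \eqref{eq:comparison} give $I(\rho)\le C_2((\rho/r)^n+r^\gamma)I(r)$ for $\rho\le r/2$. Let $\tau=\gamma\gamma_1/8$. Choose $\lambda\le\frac12$ with $2C_2\lambda^\tau\le1$ and $r_0$ with $r_0^\gamma\le\lambda^n$. Then $I(\lambda r)\le\lambda^{n-\tau}I(r)$ for $r\le r_0$, and iteration gives $I(r)\le Cr^{n-\tau}$.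

\emph{Oscillation of the gradient.} For $\rho\le r/4$, the second estimate and \eqref{eq:comparison} give
\[
\int_{B_\rho}|\nabla u-\langle\nabla u\rangle_{B_\rho}|^n\le C\int_{B_\rho}|\nabla u-\langle\nabla v\rangle_{B_\rho}|^n\le C\rho^n(\rho/r)^{n\gamma_1}r^{-\tau}+Cr^{n+\gamma-\tau}.
\]
Given a small $\rho$, define $r$ by $\rho=r^{1+\gamma/(4n)}$; then $\rho\le r/4$ and $r\le\rho^{1/2}$. Since $(\rho/r)^n=r^{\gamma/4}$, the right side equals $C\rho^n\big(r^{\gamma\gamma_1/4-\tau}+r^{3\gamma/4-\tau}\big)\le C\rho^nr^\tau\le C\rho^{n+\tau/2}$. Campanato's criterion shows that $\nabla u$ is locally $C^{0,\mu}$ in $B_{\rho_1}(0)$ with $\mu=\tau/(2n)$, which does not depend on $\rho_1$.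
\end{proof}

\begin{thebibliography}{9}

\bibitem{CRW} Coifman, Rochberg, Weiss, Ann. of Math. 103 (1976).

\bibitem{MPS} Micha{\l} Mi\'skiewicz, Bogdan Petraszczuk, Pawe{\l} Strzelecki, \emph{Regularity for solutions of H-systems and n-harmonic maps with n/2 square integrable derivatives}, arXiv:2206.13833 (2022).

\bibitem{Uhl} Uhlenbeck, Acta Math. 138 (1977).

\end{thebibliography}
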